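\title{A Banach space that is not a dual differentiation space}

\begin{abstract}
A Banach space $X$ is a dual differentiation space if every continuous convex function on a nonempty open convex subset of $X^*$ that has weak$^*$ continuous subgradients at the points of a residual set is Fr\'echet differentiable at the points of a dense set. We show, in ZFC, that not every Banach space has this property. The counterexample is $C_0(T)$, where $T$ is the tree of all functions from countable ordinals into $\omega_1$. On its dual there is a sublinear function, and even an equivalent dual norm, that has weak$^*$ continuous subgradients on a residual set and is nowhere Fr\'echet differentiable. The property passes to closed subspaces, and it fails for $\ell_\infty(\Gamma)$ with $|\Gamma|\ge 2^{\aleph_0}$ and for $\ell_\infty/c_0$.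
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a real Banach space with dual $X^*$ and bidual $X^{**}$. We write $\langle\mu,x\rangle$ for the value of $\mu\in X^*$ at $x\in X$, we let $\widehat x\in X^{**}$ be the functional $\mu\mapsto\langle\mu,x\rangle$, and we put $\widehat X=\{\widehat x:x\in X\}$. Let $A$ be a nonempty open convex subset of $X^*$ and let $\varphi:A\to\mathbb R$ be continuous and convex. The \emph{subdifferential} of $\varphi$ at $\mu\in A$ is
\[
\partial\varphi(\mu)=\{z\in X^{**}:\ z(\nu-\mu)\le\varphi(\nu)-\varphi(\mu)\ \text{ for all }\nu\in A\}.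
\]
Its elements are the \emph{subgradients} of $\varphi$ at $\mu$. The elements of $\widehat X$ are exactly the weak$^*$ continuous linear functionals on $X^*$, and so an element of $\partial\varphi(\mu)\cap\widehat X$ is called a \emph{weak$^*$ continuous subgradient}. A subset of $A$ is \emph{residual} if it contains a dense $G_\delta$ subset of $A$. The function $\varphi$ is \emph{Fr\'echet differentiable} at $\mu$ if there is $D\in X^{**}$ with $\varphi(\mu+h)-\varphi(\mu)-D(h)=o(\|h\|)$ as $h\to0$, and \emph{G\^ateaux differentiable} at $\mu$ if there is $D\in X^{**}$ with $\bigl(\varphi(\mu+\tau h)-\varphi(\mu)\bigr)/\tau\to D(h)$ as $\tau\downarrow0$ for each fixed $h\in X^*$.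

\begin{definition}
A Banach space $X$ is a \emph{dual differentiation space} if, for every nonempty open convex set $A\subseteq X^*$, every continuous convex function $\varphi:A\to\mathbb R$ that has a weak$^*$ continuous subgradient at each point of a residual subset of $A$ is Fr\'echet differentiable at the points of a dense subset of $A$.
\end{definition}

The question, posed in \cite{MW}, is whether every Banach space is a dual differentiation space. By the Hahn--Banach theorem a continuous convex function has a subgradient in $X^{**}$ at every point, so the hypothesis concerns only where the subgradients lie. For the dual norm it says that the functionals attaining their norm on the unit ball of $X$ form a residual set (Lemma~\ref{lem:sublinear}). Section~\ref{sec:convex} shows that this hypothesis does force differentiability when $X$ is separable, which suggests the answer yes. The answer is no.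

Let $T$ be the set of all functions $t:\alpha\to\omega_1$, where $\alpha$ ranges over the countable ordinals and $\omega_1$ is the first uncountable ordinal; we call $\alpha=\ell(t)$ the \emph{length} of the \emph{node} $t$. Order $T$ by extension: $s\le t$ if $t$ extends $s$. The least element, the empty function, is the \emph{root} and is written $0$. Put $[s,t]=\{r:s\le r\le t\}$ and $(s,t]=\{r:s<r\le t\}$. The \emph{interval topology} on $T$ has as a base the sets $[0,t]$ and the sets $(s,t]$ with $s<t$. It is locally compact and Hausdorff, and the dual of $C_0(T)$, with the supremum norm, is $\ell_1(T)$ (Section~\ref{sec:tree}). For $\mu\in\ell_1(T)$ and $E\subseteq T$ we write $\mu(E)=\sum_{r\in E}\mu(r)$ and $|\mu|(E)=\sum_{r\in E}|\mu(r)|$, and $\delta_t$ is the unit mass at $t$.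

\begin{theorem}\label{thm:main}
Let $X=C_0(T)$ and define $\varphi(\mu)=\sup_{t\in T}\mu([0,t])$ for $\mu\in X^*=\ell_1(T)$. Then $\varphi$ is $1$-Lipschitz and sublinear, and the following hold.
\begin{enumerate}
\item[(i)] $\partial\varphi(\mu)\cap\widehat X\ne\varnothing$ for all $\mu$ in a residual subset of $X^*$.
\item[(ii)] For every $\mu\in X^*$ and $c>0$,
\[
\sup_{\|h\|=c}\bigl[\varphi(\mu+h)+\varphi(\mu-h)-2\varphi(\mu)\bigr]=c .
\]
Hence $\varphi$ is Fr\'echet differentiable at no point of $X^*$.
\item[(iii)] $\varphi$ is not G\^ateaux differentiable at any point where it has a weak$^*$ continuous subgradient. Hence it fails to be G\^ateaux differentiable at each point of a residual set.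
\end{enumerate}
For every nonempty open convex $A\subseteq X^*$, the restriction of $\varphi$ to $A$ has weak$^*$ continuous subgradients on a residual subset of $A$ and is Fr\'echet differentiable at no point of $A$. In particular, $C_0(T)$ is not a dual differentiation space.
\end{theorem}

\begin{theorem}\label{thm:norm}
The space $X=C_0(T)$ has an equivalent norm whose norm-attaining functionals form a residual subset of $X^*$, but whose dual norm is Fr\'echet differentiable at no point of $X^*$.
\end{theorem}

\begin{theorem}\label{thm:other}
A closed subspace of a dual differentiation space is a dual differentiation space. Hence no Banach space containing an isomorphic copy of $C_0(T)$ is a dual differentiation space. In particular, $\ell_\infty(\Gamma)$ with $|\Gamma|\ge2^{\aleph_0}$ and $\ell_\infty/c_0$ are not dual differentiation spaces.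
\end{theorem}

All proofs are in ZFC. We do not attempt to classify dual differentiation spaces.

\section{Convex functions on a dual space}\label{sec:convex}

For $\varphi$ convex on $A$ and $\mu\pm h\in A$ we use the second difference
\[
\Delta\varphi(\mu;h)=\varphi(\mu+h)+\varphi(\mu-h)-2\varphi(\mu)\ge0 .
\]
It detects differentiability without reference to the derivative.

\begin{lemma}\label{lem:diff}
Let $\varphi:A\to\mathbb R$ be continuous and convex and let $\mu\in A$.
\begin{enumerate}
\item[(a)] $\varphi$ is Fr\'echet differentiable at $\mu$ if and only if $\Delta\varphi(\mu;h)=o(\|h\|)$ as $h\to0$.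
\item[(b)] If $\varphi$ is G\^ateaux differentiable at $\mu$ with derivative $D$, then $\Delta\varphi(\mu;\tau h)/\tau\to0$ as $\tau\downarrow0$ for each $h$, and $D$ is the only subgradient of $\varphi$ at $\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
The forward implication in (a) and the first claim in (b) follow by adding the defining relations for $h$ and $-h$, since $D(h)+D(-h)=0$. For the converse in (a) take $z\in\partial\varphi(\mu)$. The numbers $\varphi(\mu+h)-\varphi(\mu)-z(h)$ and $\varphi(\mu-h)-\varphi(\mu)+z(h)$ are nonnegative and their sum is $\Delta\varphi(\mu;h)$, so the first of them is $o(\|h\|)$. Finally, if $z\in\partial\varphi(\mu)$ in (b), then $z(h)\le\bigl(\varphi(\mu+\tau h)-\varphi(\mu)\bigr)/\tau\to D(h)$ for all $h$; applying this to $h$ and $-h$ gives $z=D$.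
\end{proof}

A function $p:X^*\to\mathbb R$ is \emph{sublinear} if $p(\mu+\nu)\le p(\mu)+p(\nu)$ and $p(\lambda\mu)=\lambda p(\mu)$ for $\lambda\ge0$; such a function is convex. If $D\subseteq X$ is nonempty and bounded in norm by $L$, then $p(\mu)=\sup_{x\in D}\langle\mu,x\rangle$ is sublinear and $L$-Lipschitz. All our examples have this form.

\begin{lemma}\label{lem:sublinear}
Let $p:X^*\to\mathbb R$ be continuous and sublinear. Then $z\in\partial p(\mu)$ if and only if $z\le p$ on $X^*$ and $z(\mu)=p(\mu)$. In particular, if $p(\mu)=\sup_{x\in D}\langle\mu,x\rangle$ and the supremum at $\mu$ is attained at $x\in D$, then $\widehat x\in\partial p(\mu)$; and the dual norm has a weak$^*$ continuous subgradient at $\mu$ if and only if $\langle\mu,x\rangle=\|\mu\|$ for some $x$ with $\|x\|\le1$.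
\end{lemma}

\begin{proof}
If $z\le p$ and $z(\mu)=p(\mu)$, subtract. Conversely, the subgradient inequality at $\nu=0$ and at $\nu=2\mu$ gives $z(\mu)\ge p(\mu)$ and $z(\mu)\le p(\mu)$, and then it reads $z(\nu)\le p(\nu)$. For the dual norm, $\widehat x\le\|\cdot\|$ means $\|x\|\le1$.
\end{proof}

Without the hypothesis on subgradients nothing can be expected.

\begin{example}\label{ex:l1}
Let $X=c_0$, so that $X^*=\ell_1$, and let $\varphi$ be the norm of $\ell_1$. For $c>0$ we have $\Delta\varphi(\mu;c\delta_n)=|\mu(n)+c|+|\mu(n)-c|-2|\mu(n)|\to2c$ as $n\to\infty$, so $\varphi$ is nowhere Fr\'echet differentiable. The hypothesis fails: if $\langle\mu,x\rangle=\|\mu\|$ with $x\in c_0$ and $\|x\|\le1$, then $|x(n)|=1$ on the support of $\mu$, so the support is finite, and such $\mu$ lie in a countable union of finite-dimensional subspaces.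
\end{example}

With the hypothesis, the separable case is a short application of the Baire category theorem: in a complete metric space, and in any open subset of one, a countable intersection of dense open sets is dense.

\begin{proposition}\label{prop:separable}
Every separable Banach space is a dual differentiation space.
\end{proposition}

\begin{proof}
Let $\{x_k\}$ be dense in $X$, and let $\varphi$ have weak$^*$ continuous subgradients on a residual set $G\subseteq A$. Fix $n$ and let $F_k$ be the set of $\mu\in A$ having a subgradient $\widehat x$ with $\|x-x_k\|<1/n$. The sets $F_k$ cover $G$. So, by the Baire category theorem, every nonempty open $U\subseteq A$ contains a nonempty open $V$ in which some $F_k$ is dense. Put $\psi=\varphi-\widehat{x_k}$. For $\mu,\nu\in F_k$ and $x$ as above for $\mu$,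
\[
\psi(\nu)-\psi(\mu)\ge\langle\nu-\mu,x-x_k\rangle\ge-\|\nu-\mu\|/n ,
\]
and the same holds with $\mu$ and $\nu$ exchanged. By continuity $\psi$ is $(1/n)$-Lipschitz on $V$, so $\Delta\varphi(\mu;h)=\Delta\psi(\mu;h)\le2\|h\|/n$ for $\mu\in V$ and small $h$. The union $G_n$ of all such $V$ is open and dense in $A$, and by Lemma~\ref{lem:diff}(a) $\varphi$ is Fr\'echet differentiable on the dense set $\bigcap_nG_n$.
\end{proof}

The proof localizes the subgradients: on a small open set they stay in a small ball. A counterexample needs the opposite behavior. Subgradients in $\widehat X$ must be available generically, and yet arbitrarily near every point they must jump by a fixed amount.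

\section{Two smaller trees}\label{sec:small}

The function $\varphi(\mu)=\sup_t\mu([0,t])$ makes sense on $\ell_1$ of any initial part of $T$. Two such parts show the mechanisms of the proof and why neither tree is tall enough. All nodes have finite length here, the topology is discrete, the space $X$ is $c_0$ of the tree, and $\mathbf 1_{[0,t]}\in X$. Each $\mu\in\ell_1$ has countable support, so among the uncountably many immediate successors of a node there is always a \emph{fresh} one, at which $\mu$ vanishes.

\begin{example}[length at most one]\label{ex:short}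
The tree consists of the root and $\aleph_1$ leaves $u$, and $\varphi(\mu)=\mu(0)+\max\bigl(0,\sup_u\mu(u)\bigr)$. The supremum is always attained, because only finitely many $\mu(u)$ exceed a given positive number.

\emph{A fresh successor creates a kink.} Suppose the supremum is attained at the root, that is, $\mu(u)\le0$ for all leaves. For a fresh leaf $u$ we get $\varphi(\mu+c\delta_u)=\mu(0)+c$ and $\varphi(\mu-c\delta_u)=\mu(0)$, so $\Delta\varphi(\mu;c\delta_u)=c$ for all $c>0$.

\emph{A small mass traps the supremum.} Given $\mu$, let $u$ be a leaf at which the supremum is attained, or a fresh leaf if it is attained at the root. For $\mu'=\mu+\varepsilon\delta_u$ we have $\mu'([0,u])\ge\mu'([0,r])+\varepsilon$ for all $r\ne u$. Hence $\varphi(\nu)=\nu([0,u])$ whenever $\|\nu-\mu'\|<\varepsilon/2$. Thus $\varphi$ is linear near $\mu'$, and it is Fr\'echet differentiable on a dense set.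
\end{example}

The trouble is that the supremum can be trapped at a leaf, where no successor is left to create a kink. So we remove the leaves.

\begin{example}[finite length]\label{ex:finite}
Take all nodes of finite length. Every node has fresh successors, and the proof of Theorem~\ref{thm:main}(ii) below applies word for word: $\varphi$ is nowhere Fr\'echet differentiable. But now the supremum is rarely attained. Let $U_n$ be the open set of $\mu$ with $\sup_{\ell(r)\le n}\mu([0,r])<\varphi(\mu)$. Given $\mu$ and $\eta>0$, choose $t$ with $\mu([0,t])>\varphi(\mu)-\eta$ and climb from $t$ through fresh successors to a node $u>t$ of length greater than $n$. Then $\mu'=\mu+2\eta\delta_u$ satisfies $\varphi(\mu')\ge\mu([0,t])+2\eta>\varphi(\mu)$, while $\mu'([0,r])=\mu([0,r])\le\varphi(\mu)$ if $\ell(r)\le n$. So $U_n$ is dense, and on the dense $G_\delta$ set $\bigcap_nU_n$ the supremum is not attained.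
\end{example}

Here the supremum escapes along an infinite branch. The remedy is to put a node on top of each branch. These nodes are new leaves, so they must be given successors, which produce new branches, and so on. The process closes up after $\omega_1$ steps: the tree $T$ has no leaves, and every countable chain in it has a supremum. When $t$ has infinite length, $\mathbf 1_{[0,t]}$ is no longer in $c_0(T)$, and the interval topology is there to make it an element of $C_0(T)$. These uncountably many functions are at mutual distance $1$, so $C_0(T)$ is not separable, as Proposition~\ref{prop:separable} requires.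

\section{The space $C_0(T)$ and its dual}\label{sec:tree}

The nodes below $t$ are the restrictions $t|\beta$ with $\beta\le\ell(t)$. For $\xi<\omega_1$ let $t^{\frown}\xi$ be the extension of $t$ of length $\ell(t)+1$ with last value $\xi$; these are the \emph{immediate successors} of $t$. A node $s$ of this form is a \emph{successor node}, its immediate predecessor is written $s^-$, and $S$ is the set of successor nodes. A node that is neither $0$ nor in $S$ is a \emph{limit node}. The \emph{cone} above $u$ is $T_u=\{r:r\ge u\}$. We use five facts.
\begin{enumerate}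
\item[(T1)] $[0,t]$ is countable and well ordered, since $\beta\mapsto t|\beta$ is an order isomorphism of $\ell(t)+1$ onto it.
\item[(T2)] Each $t$ has uncountably many immediate successors, and their cones are pairwise disjoint, since $r\ge t^{\frown}\xi$ forces $r(\ell(t))=\xi$.
\item[(T3)] Every nonempty countable chain has a supremum in $T$, namely its union. The union is a node because the supremum of countably many countable ordinals is countable.
\item[(T4)] Two nodes with a common upper bound are comparable, by (T1).
\item[(T5)] Any $s,t$ have a greatest lower bound $s\wedge t$, the longest common initial segment. Thus $[0,s]\cap[0,t]=[0,s\wedge t]$.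
\end{enumerate}

\begin{lemma}\label{lem:top}
The interval topology is locally compact and Hausdorff. Each $[0,t]$ is compact and open, and so is $[s,t]$ when $s\in S$ and $s\le t$; hence $\mathbf 1_{[s,t]}\in C_0(T)$ whenever $s\le t$ and $s\in S\cup\{0\}$. Compact subsets of $T$ are countable, and every $x\in C_0(T)$ has countable support.
\end{lemma}

\begin{proof}
A basic set that contains $0$ contains the basic set $[0,0]=\{0\}$. A basic set that contains $r\ne0$ contains $(s,r]$ for some $s<r$, and if $s,s'<r$, then $s,s'$ are comparable by (T4) and $(s,r]\cap(s',r]=(\max(s,s'),r]$. So the basic sets form a base, and the sets $(s,r]$ with $s<r$ form a neighborhood base at $r\ne0$.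

If $r<r'$, then $[0,r]$ and $(r,r']$ are disjoint neighborhoods. If $r,r'$ are incomparable and $q=r\wedge r'$, then $(q,r]$ and $(q,r']$ are disjoint neighborhoods by (T5). So $T$ is Hausdorff.

Let an open cover of $[0,t]$ be given and put $t_0=t$. As long as $t_i\ne0$, choose $t_{i+1}<t_i$ such that $(t_{i+1},t_i]$ lies in one member of the cover. By (T1) the sequence reaches $0$ after finitely many steps, which yields a finite subcover. So $[0,t]$ is compact and open, and it is closed because $T$ is Hausdorff. For $s\in S$, the set $[s,t]=[0,t]\setminus[0,s^-]$ is therefore compact and open. A compact set is covered by finitely many sets $[0,r]$, so it is countable by (T1). The support of $x\in C_0(T)$ is the union of the compact sets $\{|x|\ge1/n\}$.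
\end{proof}

\begin{lemma}\label{lem:dual}
$C_0(T)^*=\ell_1(T)$ isometrically, with $\langle\mu,x\rangle=\sum_{r}x(r)\mu(r)$.
\end{lemma}

\begin{proof}
By the Riesz representation theorem, $C_0(T)^*$ is the space of finite signed regular Borel measures on $T$ with the variation norm. Let $\mu$ be such a measure, and assume by the Jordan decomposition that $\mu\ge0$. Its atomic part $\mu_a=\sum_r\mu(\{r\})\delta_r$ satisfies $\mu_a\le\mu$. A compact set $K$ is countable, so $\mu(K)=\mu_a(K)\le\mu_a(T)$, and regularity gives $\mu(T)\le\mu_a(T)$. Hence the positive measure $\mu-\mu_a$ has total mass $0$. Conversely, each element of $\ell_1(T)$ defines a measure whose variation norm is its $\ell_1$ norm; it is inner regular by finite sets, and outer regular by passing to complements.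
\end{proof}

Thus every $\mu\in C_0(T)^*$ has countable support, the finitely supported $\mu$ are dense, and $\langle\mu,\mathbf 1_{[s,t]}\rangle=\mu([s,t])$ for $s\in S\cup\{0\}$.

\begin{lemma}\label{lem:card}
$|S|=|T|=2^{\aleph_0}$ and $|C_0(T)|\le2^{\aleph_0}$.
\end{lemma}

\begin{proof}
For each of the $\aleph_1\le2^{\aleph_0}$ possible lengths there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ nodes, and $S$ contains the at least $2^{\aleph_0}$ nodes of length $\omega+1$. A nonzero $x\in C_0(T)$ is determined by a sequence of pairs $(r,x(r))\in T\times\mathbb R$ that lists its support, and there are $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ sequences in $T\times\mathbb R$.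
\end{proof}

\section{The supremum is attained generically}\label{sec:attain}

From now on $X=C_0(T)$. For $s\in S\cup\{0\}$ put
\[
\varphi_s(\mu)=\sup_{t\ge s}\mu([s,t])=\sup_{t\ge s}\langle\mu,\mathbf 1_{[s,t]}\rangle ,
\]
a sublinear $1$-Lipschitz function on $X^*$. Theorem~\ref{thm:main} concerns $\varphi=\varphi_0$; the other $\varphi_s$ enter in Theorem~\ref{thm:norm}. Even in $T$ the supremum need not be attained.

\begin{example}\label{ex:notattained}
Let $\ell(t)=\omega$, let $t_k=t|k$, and let $\mu=\sum_{k\ge1}2^{-k}\delta_{t_k}-\delta_t$. If $r\ge t$, then $\mu([0,r])=0$. Otherwise $r\wedge t=t_k$ for some $k\ge 0$, and $\mu([0,r])=1-2^{-k}$. So $\varphi(\mu)=1$, and this value is not attained.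
\end{example}

In this example the supremum is trapped in each cone $T_{t_k}$, and the chain $(t_k)$ has a supremum $t$, but the mass waiting at $t$ spoils the limit. So we ask for two things at once: the supremum is trapped in a cone, and the cone carries little mass above its vertex. Both conditions are open, and the perturbation of Example~\ref{ex:short} achieves both.

\begin{lemma}\label{lem:key}
Let $s\in S\cup\{0\}$. There are open dense sets $O_{s,n}\subseteq X^*$, $n\ge1$, such that for every $\mu\in\bigcap_nO_{s,n}$ there is $t\ge s$ with $\varphi_s(\mu)=\mu([s,t])$.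
\end{lemma}

\begin{proof}
For $t\ge s$ split the supremum into the parts inside and outside the cone $T_t$:
\[
m_t(\mu)=\sup_{r\ge t}\mu([s,r]),\qquad m^t(\mu)=\sup\{\mu([s,r]):r\ge s,\ r\not\ge t\},
\]
with $\sup\varnothing=-\infty$, so that $\varphi_s=\max(m_t,m^t)$. Let $O_{s,n}$ be the set of $\mu$ for which there is a \emph{witness} $t\ge s$, that is, a node with
\[
m_t(\mu)>m^t(\mu)\qquad\text{and}\qquad|\mu|(T_t\setminus\{t\})<1/n .
\]

\emph{Open.} For fixed $t$ the functions $m_t(\mu)$, $m^t(\mu)$ and $|\mu|(T_t\setminus\{t\})$ are $1$-Lipschitz in $\mu$, except that $m^t\equiv-\infty$ when $t=s$. So $O_{s,n}$ is a union of open sets.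

\emph{Dense.} Let $\nu$ be finitely supported and let $\varepsilon>0$. The numbers $\nu([s,r])$ take finitely many values, so $\varphi_s(\nu)=\nu([s,t_0])$ for some $t_0\ge s$. By (T2) there is an immediate successor $t$ of $t_0$ whose cone misses the support of $\nu$. Let $\nu'=\nu+\varepsilon\delta_t$. If $r\ge t$, then $[s,r]$ is the disjoint union of $[s,t_0]$ and $[t,r]$, so $\nu'([s,r])=\varphi_s(\nu)+\varepsilon$. If $r\ge s$ and $r\not\ge t$, then $\nu'([s,r])=\nu([s,r])\le\varphi_s(\nu)$. Finally $|\nu'|(T_t\setminus\{t\})=0$. So $t$ is a witness for $\nu'\in O_{s,n}$, and $\|\nu'-\nu\|=\varepsilon$.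

\emph{Attainment.} Let $\mu\in\bigcap_nO_{s,n}$ with witnesses $t_n$. Then $m^{t_n}(\mu)<m_{t_n}(\mu)=\varphi_s(\mu)$ for all $n$. The witnesses were chosen independently, but trapping forces them onto one chain. Indeed, given $n$ and $k$, choose $r\ge s$ with $\mu([s,r])>\max\bigl(m^{t_n}(\mu),m^{t_k}(\mu)\bigr)$. Then $r\ge t_n$ and $r\ge t_k$, so $t_n$ and $t_k$ are comparable by (T4). By (T3) the chain $\{t_n\}$ has a supremum $t\in T$. For $r\ge t_n$ we have $[s,r]\setminus[s,t_n]=(t_n,r]\subseteq T_{t_n}\setminus\{t_n\}$, so
\[
\bigl|\mu([s,r])-\mu([s,t_n])\bigr|\le|\mu|(T_{t_n}\setminus\{t_n\})<1/n .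
\]
Using this first for all $r\ge t_n$ and then for $r=t$, we get
\[
\varphi_s(\mu)=m_{t_n}(\mu)\le\mu([s,t_n])+\tfrac1n\le\mu([s,t])+\tfrac2n .
\]
Letting $n\to\infty$ gives $\varphi_s(\mu)\le\mu([s,t])$, and the reverse inequality holds by definition.
\end{proof}

Property (T3) is used only in the last step, and Example~\ref{ex:finite} shows that the lemma fails without it.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

We have seen that $\varphi=\varphi_0$ is sublinear and $1$-Lipschitz.

\emph{Part (i).} By Lemma~\ref{lem:key} and the Baire category theorem, $G=\bigcap_nO_{0,n}$ is a dense $G_\delta$ set, and for $\mu\in G$ there is $t$ with $\varphi(\mu)=\langle\mu,x\rangle$ for $x=\mathbf 1_{[0,t]}\in X$. By Lemma~\ref{lem:sublinear}, $\widehat x\in\partial\varphi(\mu)$.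

\emph{Part (ii).} Let $\mu\in X^*$ and $t\in T$. Since $\mu$ has countable support, (T2) gives an immediate successor $u$ of $t$ with $\mu(u)=0$. A positive mass at $u$ is collected by moving up to $u$, and a negative one is avoided by staying at $t$: for $c>0$,
\[
\varphi(\mu+c\delta_u)\ge(\mu+c\delta_u)([0,u])=\mu([0,t])+c,\qquad
\varphi(\mu-c\delta_u)\ge(\mu-c\delta_u)([0,t])=\mu([0,t]).
\]
Adding, we obtain
\begin{equation}\label{eq:kink}
\Delta\varphi(\mu;c\delta_u)\ge c-2\bigl(\varphi(\mu)-\mu([0,t])\bigr)\qquad\text{for all }c>0 .
\end{equation}
Since $\mu([0,t])$ can be taken arbitrarily close to $\varphi(\mu)$, the supremum in (ii) is at least $c$. Conversely, let $h=h^+-h^-$ be the decomposition into positive and negative parts. Sublinearity gives $\varphi(\mu\pm h)\le\varphi(\mu)+\varphi(\pm h)$, hence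
\[
\Delta\varphi(\mu;h)\le\varphi(h)+\varphi(-h)\le h^+(T)+h^-(T)=\|h\| .
\]
So the supremum equals $c$, which is not $o(c)$, and Lemma~\ref{lem:diff}(a) excludes Fr\'echet differentiability at $\mu$.

\emph{Part (iii).} Suppose first that $\varphi(\mu)=\mu([0,t])$ for some $t$. Then \eqref{eq:kink} gives $\Delta\varphi(\mu;c\delta_u)\ge c$ for all $c>0$ in the single direction $\delta_u$, so $\varphi$ is not G\^ateaux differentiable at $\mu$ by Lemma~\ref{lem:diff}(b).

A weak$^*$ continuous subgradient need not be of the form $\mathbf 1_{[0,t]}$ a priori, so a second step is needed. Suppose that $\varphi$ is G\^ateaux differentiable at $\mu$ and has a subgradient $\widehat x$ there, $x\in X$. By Lemma~\ref{lem:diff}(b) the derivative is $\widehat x$. Choose $t_n$ with $\varepsilon_n=\varphi(\mu)-\mu([0,t_n])\to0$. For $h\in X^*$ and $\tau>0$,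
\[
\tau h([0,t_n])=(\mu+\tau h)([0,t_n])-\mu([0,t_n])\le\varphi(\mu+\tau h)-\varphi(\mu)+\varepsilon_n .
\]
Divide by $\tau$, let $n\to\infty$ and then $\tau\downarrow0$: this gives $\limsup_nh([0,t_n])\le\langle h,x\rangle$. The same bound for $-h$ gives $h([0,t_n])\to\langle h,x\rangle$. With $h=\delta_r$ we find that $\mathbf 1_{[0,t_n]}\to x$ pointwise, so $x=\mathbf 1_E$, where $E$ is the set of $r$ with $r\le t_n$ for all large $n$. The set $E$ contains $0$, is downward closed, and is a chain by (T4). It is compact because $E=\{x\ge1/2\}$ and $x\in C_0(T)$. So finitely many of the open sets $[0,r]$, $r\in E$, cover $E$, and the largest $t$ of these finitely many $r$ is the largest element of $E$. Thus $E=[0,t]$, and Lemma~\ref{lem:sublinear} gives $\varphi(\mu)=\langle\mu,x\rangle=\mu([0,t])$. This contradicts the first step. The last claim of (iii) follows from (i).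

\emph{Restrictions.} If $A$ is nonempty, open and convex, then $G\cap A$ is a dense $G_\delta$ subset of $A$, a subgradient of $\varphi$ at $\mu\in A$ is a subgradient of $\varphi|_A$, and Fr\'echet differentiability at $\mu$ depends only on the values near $\mu$. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}
The weak$^*$ continuity in (iii) cannot be dropped. For $\mu$, $t$, $t_k$ as in Example~\ref{ex:notattained}, $\varphi$ is G\^ateaux differentiable at $\mu$ with derivative $D(h)=h(E)$, $E=\{r:r<t\}$. To see this, fix $h$, put $q_h(\tau)=\bigl(\varphi(\mu+\tau h)-\varphi(\mu)\bigr)/\tau$, let $\tau_n\downarrow0$, and choose $r_n$ with $(\mu+\tau_nh)([0,r_n])\ge\varphi(\mu+\tau_nh)-\tau_n^2$. As $\varphi(\mu)\ge\mu([0,r_n])$, we get $q_h(\tau_n)\le h([0,r_n])+\tau_n$. Also $\mu([0,r_n])\ge1-2\tau_n\|h\|-\tau_n^2$, so for large $n$ we have $r_n\not\ge t$ and $r_n\wedge t=t_{k_n}$ with $k_n\to\infty$. Then $\mathbf 1_{[0,r_n]}\to\mathbf 1_E$ pointwise: each $t_j$ is eventually below $r_n$; no $r\ge t$ is below $r_n$; and if $r$ is incomparable with $t$ and $r\wedge t=t_j$, then $r$ is incomparable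 with $t_{j+1}$, so $r\not\le r_n$ once $k_n>j$, by (T4). By dominated convergence $\limsup_{\tau\downarrow0}q_h(\tau)\le D(h)$. Since $q_h+q_{-h}\ge0$, also $\liminf_{\tau\downarrow0}q_h(\tau)\ge-D(-h)=D(h)$.
\end{remark}

\begin{remark}
Parts (i) and (ii) use only that each node has infinitely many immediate successors: in Lemma~\ref{lem:key} the support to be avoided is finite, and in (ii) a successor with $|\mu(u)|<\eta$ changes the right side of \eqref{eq:kink} by at most $\eta$. The exact equality $\mu(u)=0$, which comes from uncountable branching, is used in the first step of (iii).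
\end{remark}

\section{An equivalent dual norm}\label{sec:norm}

The function $\varphi$ is not a norm, since $\varphi(-\delta_0)=-1$. Its symmetrization $\sup_t|\mu([0,t])|$ is not equivalent to the norm of $\ell_1(T)$: it equals $1$ at the sum of the unit masses at $n$ distinct immediate successors of the root. An equivalent dual norm is a supremum over a set whose closed convex hull contains a ball of $X$, and bringing in the whole ball threatens attainment. We therefore index the ball by the successor nodes and attach to each $s\in S$ one vector $y_s$ of the ball and the function $\varphi_s$. On a dense open set a single $s$ dominates all others. There the ball contributes only the one term $|\langle\mu,y_s\rangle|$, and Lemma~\ref{lem:key} handles the rest.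

\begin{proof}[Proof of Theorem~\ref{thm:norm}]
By Lemma~\ref{lem:card} there is a surjection $s\mapsto y_s$ from $S$ onto the closed unit ball $B_X$. Let
\[
D=\{\theta y_s+8\theta'\mathbf 1_{[s,t]}:\ s\in S,\ t\ge s,\ \theta,\theta'\in\{1,-1\}\},
\]
and let $B$ be the closed convex hull of $D$. The set $D$ is symmetric, its elements have norm at most $9$, and $y_s$ is the midpoint of $y_s\pm8\,\mathbf 1_{[s,s]}$. So $B$ is closed, convex and symmetric with $B_X\subseteq B\subseteq9B_X$, and it is the unit ball of an equivalent norm, its Minkowski functional. The dual norm is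
\[
N(\mu)=\sup_{x\in D}\langle\mu,x\rangle=\sup_{s\in S}N_s(\mu),
\]
where
\[
N_s(\mu)=\sup_{t\ge s}\bigl(|\langle\mu,y_s\rangle|+8|\mu([s,t])|\bigr)=|\langle\mu,y_s\rangle|+8\max\bigl(\varphi_s(\mu),\varphi_s(-\mu)\bigr).
\]
Below, $\|\cdot\|$ remains the norm of $\ell_1(T)$; residual sets and Fr\'echet differentiability are the same for equivalent norms. Each $N_s$ is $9$-Lipschitz, and so is $\sup_{r\ne s}N_r$. Hence the sets
\[
V_s=\Bigl\{\mu:\ N_s(\mu)>\sup_{r\in S,\ r\ne s}N_r(\mu)\Bigr\}
\]
are open. They are pairwise disjoint, and $N=N_s$ on $V_s$. In Steps 1 and 3, given $\mu\in X^*$ and $\eta>0$, we fix $s\in S$, $t\ge s$ and $\theta\in\{1,-1\}$ with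
\begin{equation}\label{eq:choice}
|\langle\mu,y_s\rangle|+8|\mu([s,t])|>N(\mu)-\eta,\qquad\mu([s,t])=\theta|\mu([s,t])| .
\end{equation}

\emph{Step 1: $\bigcup_sV_s$ is dense.} A mass at $s$ alone would raise $N_r$ for $r<s$ as much as $N_s$. We compensate at $s^-$, which intervals starting at $s$ do not see. Let $h=\theta\eta(2\delta_s-\delta_{s^-})$, so $\|h\|=3\eta$. Since $h([s,t])=2\theta\eta$ and $|\langle h,y_s\rangle|\le3\eta$,
\[
N_s(\mu+h)\ge|\langle\mu,y_s\rangle|-3\eta+8\bigl(|\mu([s,t])|+2\eta\bigr)>N(\mu)+12\eta .
\]
Let $r\in S$, $r\ne s$, and $t'\ge r$. If $s\in[r,t']$, then $r<s$, so $r\le s^-\le t'$ and $h([r,t'])=\theta\eta$. If $s\notin[r,t']$, then $h([r,t'])\in\{0,-\theta\eta\}$. In both cases $|h([r,t'])|\le\eta$, and $|\langle h,y_r\rangle|\le3\eta$, so $N_r(\mu+h)\le N_r(\mu)+3\eta+8\eta\le N(\mu)+11\eta$. Hence $\mu+h\in V_s$. The constant $8$ is chosen so that the interval terms outweigh the terms from $y_s$ and $y_r$: $16-3-1>8+3$.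

\emph{Step 2: the norm-attaining functionals are residual.} There are uncountably many $s$, so we cannot intersect the residual sets of Lemma~\ref{lem:key} over all $s$; the disjointness of the $V_s$ replaces this. Put $O'_{s,n}=O_{s,n}\cap(-O_{s,n})$, which is open and dense, and $W_n=\bigcup_{s\in S}(V_s\cap O'_{s,n})$. The set $W_n$ is open. It is dense: a nonempty open set $U$ meets some $V_s$ by Step~1, and the nonempty open set $U\cap V_s$ meets $O'_{s,n}$. So $\bigcap_nW_n$ is a dense $G_\delta$ set. If $\mu$ belongs to it, then $\mu\in V_{s_n}\cap O'_{s_n,n}$ for some $s_n$, and disjointness makes all $s_n$ equal to one $s$. Thus $\mu$ and $-\mu$ lie in $\bigcap_nO_{s,n}$, the suprema $\varphi_s(\mu)$ and $\varphi_s(-\mu)$ are attained, and the larger of them equals $\theta'\mu([s,t])$ for some $t\ge s$ and some sign $\theta'$. With the sign $\theta$ such that $\theta\langle\mu,y_s\rangle=|\langle\mu,y_s\rangle|$, the element $x=\theta y_s+8\theta'\mathbf 1_{[s,t]}\in D\subseteq B$ satisfies $\langle\mu,x\rangle=N_s(\mu)=N(\mu)$.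

\emph{Step 3: $N$ is nowhere Fr\'echet differentiable.} Let $\mu\in X^*$ and $c,\eta>0$, and take $s,t,\theta$ as in \eqref{eq:choice}. Both $\mu$ and $y_s$ have countable support, so $t$ has an immediate successor $u$ with $\mu(u)=0=y_s(u)$. Let $h=c\theta\delta_u$. Then $\langle\mu\pm h,y_s\rangle=\langle\mu,y_s\rangle$, $(\mu+h)([s,u])=\theta\bigl(|\mu([s,t])|+c\bigr)$ and $(\mu-h)([s,t])=\mu([s,t])$. Therefore $N(\mu+h)>N(\mu)-\eta+8c$ and $N(\mu-h)>N(\mu)-\eta$. As $\eta$ is arbitrary, $\sup_{\|h\|=c}\Delta N(\mu;h)\ge8c$ for every $c>0$, and Lemma~\ref{lem:diff}(a) applies.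
\end{proof}

By Lemma~\ref{lem:sublinear}, $N$ has weak$^*$ continuous subgradients on a residual set, so the defining property of dual differentiation spaces fails for $C_0(T)$ already among dual norms.

\section{Subspaces, $\ell_\infty(\Gamma)$ and $\ell_\infty/c_0$}\label{sec:other}

The following proposition contains both the passage to closed subspaces and the invariance under isomorphism.

\begin{proposition}\label{prop:hered}
Let $Y$ and $Z$ be Banach spaces and let $J:Y\to Z$ be linear with $a\|y\|\le\|Jy\|\le b\|y\|$ for some constants $a,b>0$. If $Z$ is a dual differentiation space, then so is $Y$.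
\end{proposition}

\begin{proof}
Let $R:Z^*\to Y^*$ be the bounded operator $R\zeta=\zeta\circ J$. For $h\in Y^*$, the functional $h\circ J^{-1}$ on $J(Y)$ has norm at most $\|h\|/a$, and the Hahn--Banach theorem extends it to $H\in Z^*$ with
\begin{equation}\label{eq:lift}
RH=h,\qquad\|H\|\le\|h\|/a .
\end{equation}
So $R$ is surjective, and it is open because the image of the open ball of radius $\rho$ about $0$ contains the open ball of radius $a\rho$.

Let $\psi$ be continuous and convex on a nonempty open convex set $A\subseteq Y^*$, with weak$^*$ continuous subgradients on a dense $G_\delta$ set $G\subseteq A$. Then $\widetilde\psi=\psi\circ R$ is continuous and convex on the nonempty open convex set $\widetilde A=R^{-1}(A)$. The set $R^{-1}(G)$ is a $G_\delta$ set, and it is dense in $\widetilde A$, because the image of a nonempty open subset of $\widetilde A$ is a nonempty open subset of $A$ and so meets $G$. If $\zeta\in R^{-1}(G)$ and $\widehat y\in\partial\psi(R\zeta)$, then for $\zeta'\in\widetilde A$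
\[
\langle\zeta'-\zeta,Jy\rangle=\langle R\zeta'-R\zeta,y\rangle\le\psi(R\zeta')-\psi(R\zeta),
\]
so $\widehat{Jy}\in\partial\widetilde\psi(\zeta)$. Hence $\widetilde\psi$ is Fr\'echet differentiable on a dense set $F\subseteq\widetilde A$, and $R(F)$ is dense in $A$ because $R$ maps $\widetilde A$ continuously onto $A$. For $\zeta\in F$ and small $h\in Y^*$ take $H$ as in \eqref{eq:lift}. Then $\Delta\psi(R\zeta;h)=\Delta\widetilde\psi(\zeta;H)=o(\|H\|)=o(\|h\|)$, and $\psi$ is Fr\'echet differentiable at $R\zeta$ by Lemma~\ref{lem:diff}(a).
\end{proof}

It remains to embed $C_0(T)$ in $\ell_\infty/c_0$. The norm of this quotient is $\|g+c_0\|=\limsup_n|g(n)|$: adding a null sequence does not change the upper limit, and deleting initial segments of $g$ brings the supremum norm down to it. For $A,B\subseteq\mathbb N$ write $A\subseteq^*B$ if $A\setminus B$ is finite, and $A=^*B$ if $A\subseteq^*B\subseteq^*A$. The relation $\subseteq^*$ is transitive and respects finite unions and intersections. We use three standard facts.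
\begin{enumerate}
\item[(P1)] An infinite set $B\subseteq\mathbb N$ has infinite subsets $D_\xi$, $\xi<\omega_1$, with pairwise finite intersections. (Identify $B$ with $\mathbb Q$ and take sequences of distinct rationals converging to distinct real numbers.)
\item[(P2)] If the sets $B_n$ are infinite and $B_{n+1}\subseteq^*B_n$, there is an infinite $B$ with $B\subseteq^*B_n$ for all $n$. (Pick $k_1<k_2<\cdots$ with $k_n$ in the infinite set $B_1\cap\dots\cap B_n$.)
\item[(P3)] If $A_n\subseteq^*C_m$ for all $n,m$, there is $C$ with $A_n\subseteq^*C\subseteq^*C_n$ for all $n$. (Take $C=\bigcup_n(A_n\cap C_1\cap\dots\cap C_n)$; then $C\setminus C_m\subseteq\bigcup_{n<m}(A_n\setminus C_m)$.)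
\end{enumerate}

The functions $\mathbf 1_{[0,t]}$ span a dense subspace of $C_0(T)$, and the norm on this span depends only on how the intervals intersect. So we look for subsets of $\mathbb N$ that intersect in the same way modulo finite sets.

\begin{lemma}\label{lem:family}
There are infinite sets $A_t\subseteq\mathbb N$, $t\in T$, such that $A_s\cap A_t=^*A_{s\wedge t}$ for all $s,t$, and $A_t\setminus A_s$ is infinite whenever $s<t$.
\end{lemma}

\begin{proof}
The sets $A_t$ grow along branches, so two things can go wrong: a branch may use up all the room, and two branches may overlap after they split. We therefore carry along a reserve $B_t$, inside which everything above $t$ is built. By recursion on $\ell(t)$ we choose infinite sets $A_t,B_t$ with $A_t\cap B_t$ finite such that, with $U_t=A_t\cup B_t$, for all $s<t$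
\begin{equation}\label{eq:rec}
A_s\subseteq^*A_t,\qquad A_t\setminus A_s\text{ is infinite},\qquad B_t\subseteq^*B_s,\qquad U_t\subseteq^*U_s ,
\end{equation}
and such that for distinct immediate successors $u,u'$ of a node $t$
\begin{equation}\label{eq:split}
U_u\cap U_{u'}=^*A_t .
\end{equation}

\emph{Root.} Take disjoint infinite sets $A_0$ and $B_0$.

\emph{Successors of $t$.} Take $D_\xi\subseteq B_t$ as in (P1), split $D_\xi$ into disjoint infinite sets $E_\xi$ and $E'_\xi$, and for $u=t^{\frown}\xi$ put $A_u=A_t\cup E_\xi$ and $B_u=E'_\xi$. Then $A_u\cap B_u\subseteq A_t\cap B_t$ is finite, $A_u\setminus A_t\supseteq E_\xi\setminus(A_t\cap B_t)$ is infinite, $B_u\subseteq B_t$, and $U_u=A_t\cup D_\xi\subseteq U_t$. This is \eqref{eq:rec} for the pair $t<u$. For $s<t$ the three inclusions for $s<u$ follow by transitivity, and $A_u\setminus A_s\supseteq A_t\setminus A_s$ is infinite. For $u'=t^{\frown}\eta$ with $\eta\ne\xi$ we have $U_u\cap U_{u'}=A_t\cup(D_\xi\cap D_\eta)=^*A_t$.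

\emph{Limit node $t$.} Since $\ell(t)$ is a countable limit ordinal, there are $t_1<t_2<\cdots<t$ such that every $s<t$ lies strictly below some $t_n$. By (P2) choose an infinite $B$ with $B\subseteq^*B_{t_n}$ for all $n$. We have $A_{t_n}\subseteq^*U_{t_m}$ for all $n,m$: through $A_{t_m}$ if $n\le m$, and through $U_{t_n}$ if $n>m$. So (P3) gives $C$ with $A_{t_n}\subseteq^*C\subseteq^*U_{t_n}$ for all $n$. Put $B_t=B$ and $A_t=C\setminus B$; these are disjoint. Since $A_{t_n}\cap B\subseteq^*A_{t_n}\cap B_{t_n}$ is finite, $A_{t_n}\subseteq^*A_t$, and in particular $A_t$ is infinite. Also $U_t=C\cup B\subseteq^*U_{t_n}$. For $s<t$ take $n$ with $s<t_n$. The inclusions in \eqref{eq:rec} follow by transitivity through $t_n$, and $A_t\setminus A_s$ is infinite because $A_{t_n}\setminus A_s\subseteq^*A_t\setminus A_s$.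

This completes the recursion. If $s\le t$, then $A_s\cap A_t=^*A_s$ by \eqref{eq:rec}. If $s,t$ are incomparable, let $r=s\wedge t$, and let $u\le s$ and $u'\le t$ be the immediate successors of $r$ below $s$ and $t$. They are distinct, since otherwise $u$ would be a common lower bound above $r$. By \eqref{eq:rec} and \eqref{eq:split},
\[
A_r\subseteq^*A_s\cap A_t\subseteq U_s\cap U_t\subseteq^*U_u\cap U_{u'}=^*A_r . \qedhere
\]
\end{proof}

\begin{proposition}\label{prop:embed}
$C_0(T)$ embeds linearly and isometrically in $\ell_\infty/c_0$.
\end{proposition}

\begin{proof}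
Let $F\subseteq T$ be finite and nonempty, let $c_t\in\mathbb R$ for $t\in F$, and put $f=\sum_{t\in F}c_t\mathbf 1_{[0,t]}$ and $g=\sum_{t\in F}c_t\mathbf 1_{A_t}$. We show that $\|f\|=\|g+c_0\|$. Adding the greatest lower bounds of all nonempty subsets of $F$ with coefficient $0$, we may assume that $F$ is closed under $\wedge$. For $r\in F$ let $f_r=\sum_{t\in F,\,t\ge r}c_t$, and let $M=\max_{r\in F}|f_r|$. Call $I\subseteq F$ a \emph{filter} if it is closed under $\wedge$ and upward closed in $F$. A nonempty filter has a least element $r$, the greatest lower bound of all its elements, and equals $\{t\in F:t\ge r\}$. So $\sum_{t\in I}c_t$ is $0$ or some $f_r$ for every filter $I$.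

For $q\in T$ the set $\{t\in F:q\le t\}$ is a filter, so $|f(q)|\le M$; and $f(r)=f_r$ for $r\in F$. Hence $\|f\|=M$.

Call $n\in\mathbb N$ \emph{good} if, for all $s,t\in F$, we have $n\in A_s\cap A_t$ exactly when $n\in A_{s\wedge t}$. By Lemma~\ref{lem:family} all but finitely many $n$ are good. For good $n$ the set $I_n=\{t\in F:n\in A_t\}$ is closed under $\wedge$, and it is upward closed (take $s\le t$, so that $s\wedge t=s$). Hence $|g(n)|\le M$ for good $n$, and $\|g+c_0\|\le M$. For the reverse inequality fix $r\in F$; we show that $g(n)=f_r$ for infinitely many $n$. If all $t\in F$ satisfy $t\ge r$, then $I_n=F$ and $g(n)=f_r$ for every good $n$ in the infinite set $A_r$. Otherwise the nodes $r\wedge t$ with $t\in F$, $t\not\ge r$, form a nonempty finite chain in $F$ strictly below $r$; let $r'$ be its largest element. Let $n$ be a good element of the infinite set $A_r\setminus A_{r'}$. Then $r\in I_n$ and $r'\notin I_n$. If some $t\not\ge r$ were in $I_n$, then $r\wedge t\in I_n$, and $r'\in I_n$ because $r\wedge t\le r'$. So $I_n=\{t\in F:t\ge r\}$ and $g(n)=f_r$. Hence $\|g+c_0\|=M=\|f\|$.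

In particular $g\in c_0$ when $f=0$, so $f\mapsto g+c_0$ is a well-defined linear isometry from the span $L$ of the functions $\mathbf 1_{[0,t]}$ into $\ell_\infty/c_0$. The span $L$ is an algebra, because $\mathbf 1_{[0,s]}\mathbf 1_{[0,t]}=\mathbf 1_{[0,s\wedge t]}$. It vanishes identically at no point, since $\mathbf 1_{[0,q]}(q)=1$, and it separates points: of two distinct nodes one, say $q'$, is not below the other, $q$, and then $\mathbf 1_{[0,q]}$ takes the values $1$ and $0$ at $q$ and $q'$. By the Stone--Weierstrass theorem for locally compact spaces, a subalgebra of $C_0(T)$ with these two properties is dense. So the isometry extends from $L$ to $C_0(T)$.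
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:other}]
The first claim is Proposition~\ref{prop:hered} for an inclusion map. The second is the same proposition for an isomorphic embedding of $C_0(T)$, together with Theorem~\ref{thm:main}. If $|\Gamma|\ge2^{\aleph_0}$, then by Lemma~\ref{lem:card} we may regard $T$ as a subset of $\Gamma$, and extension by zero embeds $C_0(T)\subseteq\ell_\infty(T)$ isometrically in $\ell_\infty(\Gamma)$. For $\ell_\infty/c_0$ use Proposition~\ref{prop:embed}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{MW}
Warren B. Moors and Samuel White,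
\emph{James' weak compactness theorem: an exposition},
arXiv:1705.06406 (2017).

\end{thebibliography}
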